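# Natural extensions of generalized odometers and orbit equivalence of minimal Cantor systems

Throughout, $\mathbb N=\{1,2,\dots\}$ and $\mathbb N_0=\{0,1,2,\dots\}$.

## 1. Classical odometers as generalized odometers

A **minimal Cantor system** is a pair $(X,T)$ where $X$ is a Cantor set and $T:X\to X$ is a homeomorphism all of whose orbits are dense. Two such systems $(X,T)$, $(X',T')$ are **orbit equivalent** if some homeomorphism $h:X\to X'$ maps each $T$-orbit onto a $T'$-orbit.

The most familiar examples are the classical odometers. Fix integers $q_1,q_2,\dots\ge2$, let $X_q=\prod_{n\ge1}\{0,\dots,q_n-1\}$, and let $T_q$ add $1$ to the first digit and carry to the right, with $T_q(q_1-1,q_2-1,\dots)=(0,0,\dots)$. This is a homeomorphism, and it is minimal because the first $n$ digits run cyclically through all their $q_1\cdots q_n$ values. A sequence $(d_n)$ with finitely many nonzero digits is the mixed-radix expansion of the integer $\sum_n d_n\,q_1\cdots q_{n-1}$, and $T_q$ takes the expansion of $N$ to that of $N+1$.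

There is a second family of "adding machines", coming from unimodal maps.

**Kneading maps.** A kneading map is a map $Q:\mathbb N\to\mathbb N_0$ with $Q(k)<k$ for all $k\ge1$ such that, with $Q(0):=0$,
$$\{Q(k+j)\}_{j\ge1}\succeq\{Q(Q^2(k)+j)\}_{j\ge1}\quad\text{(lexicographic order) for every }k\ge1. \tag{1}$$
These are exactly the kneading maps of unimodal maps. The **cutting times** are $S_0=1$, $S_k=S_{k-1}+S_{Q(k)}$. They increase strictly, and every $n\ge0$ has a unique greedy expansion $n=\sum_kx_kS_k$ with $x_k\in\{0,1\}$, written $\langle n\rangle=(x_k)_{k\ge0}$.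

**Generalized odometers.** Let $\Omega_Q\subset\{0,1\}^{\mathbb N_0}$ be the set of sequences such that $x_k=1$ implies $x_j=0$ for all $Q(k+1)\le j\le k-1$. This set is the closure of $\{\langle n\rangle:n\ge0\}$. If $Q(k)\to\infty$, the map $\langle n\rangle\mapsto\langle n+1\rangle$ extends uniquely to a continuous map $T_Q:\Omega_Q\to\Omega_Q$, and $(\Omega_Q,T_Q)$ is a minimal Cantor set map: the generalized odometer of $Q$. Its **natural extension** is
$$\hat\Omega_Q=\{(y_i)_{i\in\mathbb Z}:y_i\in\Omega_Q,\ T_Q(y_i)=y_{i+1}\}\quad\text{with the shift }\hat T:(y_i)\mapsto(y_{i+1}),$$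
and it is a minimal Cantor system. We take these facts as given.

Here is the easy case: classical odometers belong to the second family.

**Proposition 1.** Let $q_1,q_2,\dots\ge2$. Put $t_0=0$, $t_{n+1}=t_n+q_{n+1}-1$, and $Q(k)=t_n$ for $t_n<k\le t_{n+1}$. Then $Q$ is a kneading map with $Q(k)\to\infty$, and $(\hat\Omega_Q,\hat T)$ is conjugate to the classical odometer $(X_q,T_q)$.

**Proof, step 1: $Q$ is a kneading map.** We check (1). Clearly $Q(k)<k$ and $Q(k)\to\infty$. Let $t_n<k\le t_{n+1}$. If $n\ge1$, then $Q^2(k)=Q(t_n)=t_{n-1}$, so the right side of (1) starts with $Q(t_{n-1}+1)=t_{n-1}$, while the left side starts with $Q(k+1)\ge t_n>t_{n-1}$. So (1) is strict at $j=1$. If $n=0$, then $Q^2(k)=0$, and we compare $Q(k+j)$ with $Q(j)$. For $1\le j\le t_1-k$ both are $0$. For $j=t_1-k+1$, which lies in $[1,t_1]$, we get $Q(t_1+1)=t_1>0=Q(j)$.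

**Step 2: the two spaces are the same.** We read off digits. In the block of positions $[t_n,t_{n+1})$ a one at position $k$ forces zeros at all $j$ with $Q(k+1)=t_n\le j<k$. There are no other constraints. So $\Omega_Q$ is the set of sequences with at most one $1$ in each block. The block has $q_{n+1}-1$ positions. Let $d_{n+1}(x)=0$ if the block of $x$ is empty and $d_{n+1}(x)=i+1$ if its one sits at position $t_n+i$. Then $x\mapsto(d_n(x))_{n\ge1}$ is a homeomorphism $\Omega_Q\to X_q$.

**Step 3: the two maps are the same.** We compare them on the dense set of the $\langle N\rangle$. From $S_{t_n+i}=S_{t_n+i-1}+S_{t_n}$ for $1\le i\le q_{n+1}-1$ we get $S_{t_n+i}=(i+1)S_{t_n}$ and $S_{t_{n+1}}=q_{n+1}S_{t_n}$, so $S_{t_n}=q_1\cdots q_n$. Hence if $x=\langle N\rangle$, then $N=\sum_kx_kS_k=\sum_nd_{n+1}(x)\,q_1\cdots q_n$: the digits $d_n(x)$ are the mixed-radix digits of $N$. So the homeomorphism of Step 2 carries $T_Q$ to $T_q$ on a dense set, hence everywhere. Thus $T_Q$ is a homeomorphism, and then $(y_i)\mapsto y_0$ is a conjugacy from $(\hat\Omega_Q,\hat T)$ to $(\Omega_Q,T_Q)$.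 $\square$

For instance $q_n=2$ for all $n$ gives $Q(k)=k-1$, $S_k=2^k$, $\Omega_Q=\{0,1\}^{\mathbb N_0}$ and binary addition.

So every orbit equivalence class that contains a classical odometer contains the natural extension of a generalized odometer. The question, from Maria Isabel Cortez and Juan Rivera-Letelier, "Choquet simplices as spaces of invariant probability measures of post-critical sets", arXiv:0901.3835 (2009), is whether every class does. What changes in general? Two things.

First, $T_Q$ need not be invertible, and we cannot expect to recognize the system by looking at it. Take $Q(k)=\max(k-2,0)$. This is nondecreasing and $Q^2(k)\le k$, so (1) holds. Then $S=1,2,3,5,8,\dots$ and $\Omega_Q$ is the set of sequences without two consecutive ones. The greedy expansions of $S_k-1$ for $k=1,2,3,4$ are $1$, $01$, $101$, $0101$ (followed by zeros), and this pattern continues since $S_k-1=S_{k-1}+(S_{k-2}-1)$. As $\langle S_k\rangle\to0$, both $101010\dots$ and $010101\dots$ are mapped to $0$. We call this the Fibonacci example.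

Second, a classical odometer has one tower at each stage and one invariant measure. A general minimal system needs many towers, of sizes that no order relates, whereas we shall see that a kneading map always produces a decreasing chain. Reconciling these two facts is the heart of the proof.

## 2. Two dimension groups and the statements

Let $(X,T)$ be a minimal Cantor system, and let $C(X,\mathbb Z)$ be the group of continuous functions $X\to\mathbb Z$. A *coboundary* is a function $h-h\circ T$ with $h\in C(X,\mathbb Z)$. In these notes an ordered group with unit is an abelian group with a distinguished positive cone and a distinguished element. An isomorphism of such objects carries cone onto cone and unit to unit.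

**The group $D(X,T)$.** This is the quotient of $C(X,\mathbb Z)$ by the functions whose integral is $0$ for every $T$-invariant probability measure. Its cone consists of the classes containing a function with values in $\mathbb N_0$, and its unit is the class of $1$. The question is formulated with this dimension group.

**The group $H(X,T)$.** This is $C(X,\mathbb Z)/\{h-h\circ T\}$, with cone $H^+$ the set of classes of nonnegative functions and unit $[1]$. It is usually written $K^0(X,T)$.

**Strong orbit equivalence.** An orbit equivalence $h$ gives integer functions $m,n$ on $X$ with $h(Tx)=T'^{\,m(x)}h(x)$ and $h(T^{n(x)}x)=T'h(x)$. They are unique, since there are no periodic points. The systems are strong orbit equivalent if $h$ can be chosen so that $m$ and $n$ have at most one point of discontinuity each.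

We use two theorems of Giordano, Putnam and Skau. The first: two minimal Cantor systems are orbit equivalent if and only if their groups $D$ are isomorphic as ordered groups with unit; equivalently, if and only if some homeomorphism $X\to X'$ induces an affine homeomorphism between the spaces of invariant probability measures. The second (*Topological orbit equivalence and C\*-crossed products*, J. reine angew. Math. 469 (1995), Theorem 2.1): two minimal Cantor systems are strong orbit equivalent if and only if their groups $H$ are isomorphic as ordered groups with unit.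

For Corollary C, recall that a **dimension group** is an ordered group isomorphic to the direct limit of a sequence of groups $\mathbb Z^{n_i}$, ordered coordinatewise, under homomorphisms with nonnegative integer matrices. An **order unit** is a positive $u$ such that every element is at most a multiple of $u$. The dimension group is **simple** if every nonzero positive element is an order unit, and **noncyclic** if the group is not cyclic. Example: $\mathbb Z[1/2]$ with its usual order and unit $1$ is the limit of $\mathbb Z\to\mathbb Z\to\cdots$ under multiplication by $2$. It is simple and noncyclic.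

**Theorem A.** For every minimal Cantor system $(X,T)$ there is a kneading map $Q$ with $Q(k)\to\infty$ such that $(\hat\Omega_Q,\text{shift})$ is orbit equivalent to $(X,T)$.

**Theorem B.** In Theorem A, $Q$ can be chosen so that $H(\hat\Omega_Q)\cong H(X,T)$ as ordered groups with unit. Hence $(\hat\Omega_Q,\text{shift})$ and $(X,T)$ are strong orbit equivalent. Moreover $Q$ can be chosen with $Q(k+1)-Q(Q^2(k)+1)\to\infty$.

**Corollary C.** The ordered groups with unit $H(\hat\Omega_Q)$ ($Q$ a kneading map, $Q(k)\to\infty$) are, up to isomorphism, exactly the simple noncyclic dimension groups with order unit. Each such group has, for some such $Q$, the presentation $\langle e_k,\ k\ge0\mid e_k=e_{k+1}+\sum_{Q(j)=k}e_j\rangle$, with positive cone the $\mathbb N_0$-span of the $e_k$ and unit $e_0$.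

**Proposition D.** $h_{top}(\hat\Omega_Q)=0$ whenever $Q(k)\to\infty$. So "strong orbit equivalent" in Theorem B cannot be replaced by "conjugate".

In Corollary C, and in every sum over $Q(j)=k$ below, $j$ ranges over $j\ge1$.

**Theorem A follows from the isomorphism in Theorem B.** We show that $(H,H^+,[1])$ determines $D$. Coboundaries have integral $0$ for every invariant measure, so $D(X,T)$ is the quotient of $H(X,T)$ by the subgroup $I$ of classes with zero integral for all invariant probability measures. The cone of $D$ is the image of $H^+$, and its unit is the image of $[1]$. It remains to describe $I$ without mentioning measures. A *state* of $(H,H^+,[1])$ is a homomorphism $\tau:H\to\mathbb R$ with $\tau(H^+)\ge0$ and $\tau([1])=1$. An invariant probability measure $\mu$ gives the state $[f]\mapsto\int f\,d\mu$. Conversely, a state $\tau$ gives the function $C\mapsto\tau([1_C])$ on clopen sets, which is finitely additive, nonnegative, normalized and invariant. It is countably additive on the algebra of clopen sets because, by compactness, a clopen set is never a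 disjoint union of infinitely many nonempty clopen sets. So it extends uniquely to a Borel probability measure, which is invariant because its image under $T$ agrees with it on clopen sets. The two passages are inverse to each other. Hence $I$ is the set of elements killed by all states, and an isomorphism $H(\hat\Omega_Q)\cong H(X,T)$ of ordered groups with unit induces one $D(\hat\Omega_Q)\cong D(X,T)$. Now apply the first theorem of Giordano, Putnam and Skau. $\square$

The plan is therefore to compute $H(\hat\Omega_Q)$ by generators and relations for every $Q$, and then to find $Q$ whose relations present a given $H(X,T)$.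

## 3. Admissible words and towers in $\Omega_Q$

Fix a kneading map $Q$ with $Q(k)\to\infty$, and write $\Omega=\Omega_Q$.

A word $w\in\{0,1\}^k$ is **admissible** if $w_i=1$ implies $w_j=0$ for $Q(i+1)\le j\le i-1$. Put $|w|=\sum_jw_jS_j$. Let $\lambda(w)=0$ if $w=0^k$, and $\lambda(w)=1+\max\{i:w_i=1\}$ otherwise. In the Fibonacci example $w=101$ is admissible, $|w|=4$, $\lambda(w)=3$.

**Lemma 2.** The map $w\mapsto|w|$ is a bijection from the admissible words of length $k$ onto $\{0,\dots,S_k-1\}$. Moreover $w000\ldots=\langle|w|\rangle$, and for $0\le l\le k$ we have $|w|<S_l\iff\lambda(w)\le l$.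

**Proof.** We induct on $k$; for $k=0$ there is only the empty word, with value $0$. An admissible word of length $k+1$ ending in $0$ is an admissible word of length $k$ followed by $0$; these have the values $0,\dots,S_k-1$, once each. One ending in $1$ must vanish at positions $Q(k+1),\dots,k-1$, so it is given by an admissible word of length $Q(k+1)\le k$. These have the values $S_k+i$, $0\le i<S_{Q(k+1)}$, once each. Since $S_k+S_{Q(k+1)}=S_{k+1}$, the bijection follows.

For the last claim: if $\lambda(w)\le l$, then $|w|$ is the value of the $l$-prefix of $w$, so $|w|<S_l$. If $\lambda(w)>l$, then $|w|\ge S_{\lambda(w)-1}\ge S_l$. Finally, if $\lambda(w)=i+1$, then $S_i\le|w|<S_{i+1}$, so the greedy algorithm first takes $S_i$. Deleting this digit leaves an admissible word with fewer ones, and induction on the number of ones shows that $w000\dots$ is the greedy expansion. $\square$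

We note some consequences. $\Omega$ is the set of sequences all of whose prefixes are admissible. Turning ones into zeros keeps a sequence in $\Omega$. The sequences in $\Omega$ with finitely many ones are exactly the $\langle n\rangle$, and such a sequence is determined by its value $n$. For admissible $w$ the cylinder $[w]\subset\Omega$ contains $w000\dots$. If $w$ has length $k$, then $w0$ is admissible, and $w1$ is admissible if and only if $\lambda(w)\le Q(k+1)$.

**Notation for towers.** Let $q(x)=\min\{j:x_j=1\}$, with $q(0)=\infty$ and $Q(\infty)=\infty$. Put $Z_k=\{x\in\Omega:q(x)\ge k\}=[0^k]$, and for $z\in Z_k$ put $N_k(z)=S_{\min(k,\,Q(q(z)+1))}$. For $0\le i<S_k$ let $i\star z$ be the sequence whose first $k$ digits are those of $\langle i\rangle$ and whose other digits are those of $z$. (The level $k$ is understood.)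

In the Fibonacci example with $k=1$, $Z_1=\{x_0=0\}$. If $q(z)=1$, then $N_1(z)=S_{Q(2)}=S_0=1$, and indeed the digit $x_0$ cannot be switched on when $x_1=1$. If $q(z)\ge2$, then $N_1(z)=S_1=2$.

**Lemma 3.** Let $k\ge0$.

(a) For $z\in Z_k$ and $0\le i<S_k$: $i\star z\in\Omega$ if and only if $i<N_k(z)$. Every $x\in\Omega$ is uniquely $i\star z$ with $z\in Z_k$ and $i<N_k(z)$.

(b) For $z\in Z_k$: $T_Q(i\star z)=(i+1)\star z$ if $i+1<N_k(z)$, and $T_Q((N_k(z)-1)\star z)\in Z_k$.

(c) If $1\le i<S_k$ and $B\subset\{z\in Z_k:N_k(z)>i\}$, then $T_Q^{-1}(i\star B)=(i-1)\star B$.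

**Proof of (a).** We find which ones of $z$ constrain the prefix. The prefix must be admissible in itself. The first one of $z$, at $q=q(z)$, forces the prefix digits in $[Q(q+1),k)$ to vanish. If $z_m=1$ with $m>q$, then since $z_q=1$ and $z\in\Omega$ we must have $q\notin[Q(m+1),m-1]$, so $Q(m+1)>q\ge k$ and this one puts no constraint on the prefix. So the allowed prefixes are the admissible $w$ of length $k$ with $\lambda(w)\le\min(k,Q(q+1))$, that is, by Lemma 2, $|w|<N_k(z)$. For the second statement, $z$ must be $x$ with its first $k$ digits turned into zeros, and $i$ is the value of the $k$-prefix.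

**Proof of (b).** First we treat finite $z=\langle n\rangle$, where $T_Q$ is literally addition of $1$; put $N=N_k(z)$. For $i<N$ the sequence $i\star z$ is in $\Omega$, is finite and has value $n+i$, so $i\star z=\langle n+i\rangle$. This gives the first part. For the second, write $\langle n+N\rangle=i'\star z'$ as in (a), and suppose $i'\ge1$. Then $(i'-1)\star z'$ is in $\Omega$ and has value $n+N-1$, so it equals $\langle n+N-1\rangle=(N-1)\star z$. By uniqueness $z'=z$ and $i'=N$, which contradicts $i'<N_k(z')=N$. So $i'=0$, that is, $\langle n+N\rangle\in Z_k$.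

Now let $z$ have infinitely many ones. For $L>\max(k,q(z))$, the sequence obtained from $z$ by replacing all digits at places $\ge L$ by $0$ is finite, lies in $Z_k$, and has the same $q$ and $N_k$. As $L\to\infty$ these converge to $z$. Continuity of $T_Q$ and closedness of $Z_k$ give (b) for $z$.

**Proof of (c).** The inclusion $\supseteq$ is (b). Conversely let $T_Qx\in i\star B$ and $x=i'\star z'$ as in (a). If $i'=N_k(z')-1$, then $T_Qx\in Z_k$ by (b), but its $k$-prefix has value $i\ge1$, a contradiction. So $T_Qx=(i'+1)\star z'$, and uniqueness gives $i'=i-1$, $z'\in B$. $\square$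

## 4. Generators and relations for $H(\hat\Omega_Q)$

Let $H_Q=C(\Omega,\mathbb Z)/\{h-h\circ T_Q\}$, let $H_Q^+$ be the set of classes of nonnegative functions, and let
$$G_Q=\Big\langle\epsilon_k\ (k\ge0)\ \Big|\ \epsilon_k=\epsilon_{k+1}+\sum_{Q(j)=k}\epsilon_j\ (k\ge0)\Big\rangle \tag{2}$$
as an abelian group; the sums are finite since $Q\to\infty$. Put
$$A_k=\{z\in Z_k:Q(q(z)+1)\ge k\}.$$
This is the set of $z\in Z_k$ over which the tower has full height $S_k$. It is clopen, because it is $Z_k$ minus the sets $\{q=m\}$ for the finitely many $m\ge k$ with $Q(m+1)<k$. Also $A_0=\Omega$.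

**Proposition 4.** $\Psi:\epsilon_k\mapsto[1_{A_k}]$ defines an isomorphism $G_Q\to H_Q$. Moreover $H_Q^+$ is the $\mathbb N_0$-span of the $[1_{A_k}]$, and $\Psi(\epsilon_0)=[1]$.

**Step 1: the class of a cylinder.** We express it through the $[1_{A_k}]$. Let $w$ be admissible of length $k$. By Lemma 3(a) and Lemma 2, $[w]=|w|\star B_w$ with
$$B_w=\{z\in Z_k:\min(k,Q(q(z)+1))\ge\lambda(w)\}=A_k\sqcup\bigsqcup_{j>k,\ \lambda(w)\le Q(j)<k}\{q=j-1\}. \tag{3}$$
Indeed $\lambda(w)\le k$; either $Q(q+1)\ge k$, which is $A_k$, or $\lambda(w)\le Q(q+1)<k$, and we put $j=q+1>k$. Every $z\in B_w$ has $N_k(z)>|w|$. So Lemma 3(c) gives $1_{i\star B_w}\circ T_Q=1_{(i-1)\star B_w}$ for $1\le i\le|w|$, and descending from $i=|w|$ to $0$ we get $[1_{[w]}]=[1_{B_w}]$.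

Apply this to $w=0^{j-1}1$, of length $j$, with $\lambda(w)=j$. The index set in (3) is empty, so $B_w=A_j$, and
$$[1_{\{q=j-1\}}]=[1_{A_j}]\qquad(j\ge1). \tag{4}$$
Inserting (4) in (3),
$$[1_{[w]}]=[1_{A_k}]+\sum_{j>k,\ \lambda(w)\le Q(j)<k}[1_{A_j}]. \tag{5}$$

**Step 2: $\Psi$ is well defined, onto, and matches the cones.** We verify the relations:
$$A_k=A_{k+1}\sqcup\bigsqcup_{Q(j)=k}\{q=j-1\}. \tag{6}$$
Let $z\in A_k$, $q=q(z)$. If $Q(q+1)\ge k+1$, then $q\ge Q(q+1)\ge k+1$ (trivially if $q=\infty$), so $z\in A_{k+1}$. Otherwise $Q(q+1)=k$ and $q=j-1$ with $Q(j)=k$. Conversely, $A_{k+1}\subset A_k$, and if $Q(j)=k$ then $j-1\ge k$, so $\{q=j-1\}\subset A_k$; the sets are clearly disjoint. By (4) and (6) the relations (2) hold for the $[1_{A_k}]$. Every element of $C(\Omega,\mathbb Z)$ is an integer combination of indicators of cylinders, and a nonnegative function is a combination with coefficients in $\mathbb N_0$. So (5) shows that $\Psi$ is onto and that $H_Q^+$ is the $\mathbb N_0$-span of the $[1_{A_k}]$. Finally $A_0=\Omega$ gives $\Psi(\epsilon_0)=[1]$.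

**Step 3: a homomorphism $\Phi:C(\Omega,\mathbb Z)\to G_Q$.** We build the inverse by turning (5) into a definition. For $w$ admissible of length $k$ put
$$\Phi(1_{[w]})=\epsilon_k+\sum_{j>k,\ \lambda(w)\le Q(j)<k}\epsilon_j. \tag{7}$$
The functions of the first $k$ digits form a free abelian group with basis the $1_{[w]}$, $w$ admissible of length $k$, and $C(\Omega,\mathbb Z)$ is the increasing union of these groups. So we need only compatibility of (7) with $1_{[w]}=1_{[w0]}+1_{[w1]}$, where the last term is absent if $w1$ is not admissible. Replace $\epsilon_k$ in (7) by $\epsilon_{k+1}+\sum_{Q(j)=k}\epsilon_j$. Each $j$ with $Q(j)=k$ satisfies $j>k$ and $\lambda(w)\le k=Q(j)$, so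
$$\Phi(1_{[w]})=\epsilon_{k+1}+\sum_{j>k,\ \lambda(w)\le Q(j)\le k}\epsilon_j .$$
On the other hand $\lambda(w0)=\lambda(w)$, so
$$\Phi(1_{[w0]})=\epsilon_{k+1}+\sum_{j>k+1,\ \lambda(w)\le Q(j)\le k}\epsilon_j .$$
The difference is the term $j=k+1$: it is $\epsilon_{k+1}$ if $\lambda(w)\le Q(k+1)$ and absent otherwise, that is, it is present exactly when $w1$ is admissible. And $\lambda(w1)=k+1$ equals the length of $w1$, so (7) gives $\Phi(1_{[w1]})=\epsilon_{k+1}$. Hence $\Phi$ is well defined.

**Step 4: $\Phi$ kills coboundaries.** We need the values of $\Phi$ on levels of towers. First, if $m\ge k$ and $0\le i<S_{\min(k,Q(m+1))}$, then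
$$\Phi(1_{i\star\{q=m\}})=\epsilon_{m+1}. \tag{8}$$
Indeed, by Lemma 3(a), $i\star\{q=m\}$ is the cylinder of the word of length $m+1$ consisting of the $k$-prefix of $\langle i\rangle$, zeros, and a final $1$; then use (7). Secondly, for $0\le i<S_k$,
$$\Phi(1_{i\star A_k})=\epsilon_k. \tag{9}$$
Indeed let $w$ be the $k$-prefix of $\langle i\rangle$. By (3), $i\star A_k$ is $[w]$ minus the disjoint sets $i\star\{q=j-1\}$ over $j>k$ with $\lambda(w)\le Q(j)<k$. For such $j$, $i=|w|<S_{Q(j)}$, so (8) applies with $m=j-1$, and (7) gives (9).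

Now let $w$ have length $k$ and $n=|w|\ge1$. By Lemma 3(c), $1_{[w]}\circ T_Q=1_{(n-1)\star B_w}$. Decompose $B_w$ by (3); since $n-1<n<S_{Q(j)}$ for the $j$ occurring there, (8) and (9) give
$$\Phi(1_{[w]}\circ T_Q)=\epsilon_k+\sum_{j>k,\ \lambda(w)\le Q(j)<k}\epsilon_j=\Phi(1_{[w]}).$$
For $w=0^k$ the same equality follows from $1_{[0^k]}=1-\sum_{w\ne0^k}1_{[w]}$ and $1\circ T_Q=1$. So $\Phi(h\circ T_Q)=\Phi(h)$ for all $h$, and $\Phi$ induces $\bar\Phi:H_Q\to G_Q$.

**Step 5: $\Psi$ is injective.** By (9) with $i=0$, $\bar\Phi\Psi(\epsilon_k)=\Phi(1_{A_k})=\epsilon_k$ for all $k$, so $\bar\Phi\Psi$ is the identity. $\square$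

Two examples. For the odometers of Proposition 1, only the $t_n$ are values of $Q$. So (2) says $\epsilon_k=\epsilon_{k+1}$ for $t_n<k<t_{n+1}$, and at $k=t_n$ it says $\epsilon_{t_n}=\epsilon_{t_n+1}+\sum_{j=t_n+1}^{t_{n+1}}\epsilon_j=q_{n+1}\epsilon_{t_{n+1}}$. Hence $G_Q\cong\bigcup_n\frac1{q_1\cdots q_n}\mathbb Z$ with unit $1$. In the Fibonacci example, (2) reads $\epsilon_0=2\epsilon_1+\epsilon_2$ and $\epsilon_k=\epsilon_{k+1}+\epsilon_{k+2}$ for $k\ge1$. So $G_Q$ is free with basis $\epsilon_1,\epsilon_2$.

**Proposition 5.** $H(\hat\Omega_Q)\cong H_Q$ as ordered groups with unit.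

**Step 1: functions on $\hat\Omega_Q$.** We show that each is $g\circ\pi_{-n}$, where $\pi_i(y)=y_i$. The map $T_Q$ is onto: its image is compact and contains $\{\langle n\rangle:n\ge1\}$, which is dense since $\Omega$ has no isolated points. So every element of $\Omega$ occurs as the coordinate $y_{-n}$ of some $y\in\hat\Omega_Q$, that is, $\pi_{-n}$ is onto. Let $F\in C(\hat\Omega_Q,\mathbb Z)$. Its finitely many level sets are finite unions of sets $\bigcap_{|i|\le n}\pi_i^{-1}(U_i)$ with $U_i\subset\Omega$ clopen, for one $n$. Since $\pi_i=T_Q^{i+n}\circ\pi_{-n}$ for $i\ge-n$, each level set is $\pi_{-n}^{-1}(\text{clopen})$. As $\pi_{-n}$ is onto, $F=g\circ\pi_{-n}$ with a unique $g\in C(\Omega,\mathbb Z)$, and $F\ge0\iff g\ge0$.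

**Step 2: the map $[g]\mapsto[g\circ\pi_0]$.** We check that it is an isomorphism. It is well defined because $(h\circ T_Q)\circ\pi_0=(h\circ\pi_0)\circ\hat T$. For $f=g\circ\pi_{-n}$ we have $g\circ\pi_0=f\circ\hat T^n$ and
$$f-f\circ\hat T^n=\sum_{l<n}(f\circ\hat T^l-f\circ\hat T^{l+1}),$$
a coboundary. So $[g\circ\pi_{-n}]=[g\circ\pi_0]$, and with Step 1 the map is onto and carries classes of nonnegative functions onto classes of nonnegative functions. It preserves $[1]$. For injectivity let $g\circ\pi_0=F-F\circ\hat T$ with $F=h\circ\pi_{-n}$. Since $\pi_0=T_Q^n\circ\pi_{-n}$ and $\pi_{-n}\circ\hat T=T_Q\circ\pi_{-n}$, and $\pi_{-n}$ is onto, $g\circ T_Q^n=h-h\circ T_Q$. As $g-g\circ T_Q^n$ is a coboundary, so is $g$. $\square$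

## 5. Why tower bases cannot serve directly as the elements $e_k$

By Propositions 4 and 5 our task is now algebraic. Given $H=H(X,T)$, we want a kneading map $Q$ with $Q\to\infty$ and elements $e_k\in H^+$ with $e_0=[1]$,
$$e_k=e_{k+1}+\sum_{Q(j)=k}e_j\qquad(k\ge0), \tag{10}$$
such that the $e_k$ span $H^+$ over $\mathbb N_0$ and the relations between them all follow from (10).

Here is what one tries first. Choose finer and finer tower partitions of $X$ with bases $B_1,\dots,B_p$, put $u_j=[1_{B_j}]\in H^+$, and write the elements of the previous stage as $\mathbb N_0$-combinations $r_v=\sum_ja_{vj}u_j$. For an odometer, $p=1$, and this is what Proposition 1 does: $e_k=u_1$ on a batch of consecutive $k$. For $p>1$ take $e_k=u_1$ on a first batch, $e_k=u_2$ on a second batch, and so on, and let $Q$ take the value $v$ the number $a_{vj}$ of times on batch $j$.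

This stops at the border between two batches. By (10), $e_k-e_{k+1}$ is a sum of elements $e_j\in H^+$, so the sequence $(e_k)$ decreases. But the $u_j$ are in general not comparable. Indeed, suppose $(X,T)$ has more than one invariant probability measure. Then it has two different ergodic ones $\mu,\nu$, and these are mutually singular: $\mu(E)=1$, $\nu(E)=0$ for some Borel $E$. Choose a compact $K\subset E$ with $\mu(K)>\frac12$ and an open $U\supset K$ with $\nu(U)<\frac12$, and a clopen $C$ with $K\subset C\subset U$. Then $B_1=C$, $B_2=X\setminus C$ are the bases of a (trivial) tower partition with all heights $1$, and $\int(1_{B_1}-1_{B_2})$ is positive for $\mu$ and negative for $\nu$. So neither $u_1-u_2$ nor $u_2-u_1$ is in $H^+$.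

The natural repair is to cut $u_2$ into many equal pieces, $u_2=My$ with $y$ smaller than $u_1$. But elements need not be divisible: in the Fibonacci example $\epsilon_1$ belongs to a basis of $G_Q\cong\mathbb Z^2$, so it is not $My$ for any $M\ge2$.

What works is division with remainder, with the remainder kept in the chain: $u_2=(N-1)y+z$ with $u_1>y>z>0$ in the order of $H$. For instance in $\mathbb Z[1/2]$, for $u_1=\frac14$ and $u_2=1$, take $y=\frac3{16}$, $z=\frac1{16}$, $N=6$. Then $u_1,y,z$ is a decreasing chain that still generates $u_1$ and $u_2$ over $\mathbb N_0$. There is a second benefit. The multiplicities of $y$ and $z$ in the $r_v$ are $(N-1)a_{v2}$ and $a_{v2}$, multiples of the old column. So any integer relation among the rows that held before the cutting still holds after it. This is what will make the map from $G_Q$ to $H$ injective.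

## 6. Division with remainder in $H(X,T)$

Fix a minimal Cantor system $(X,T)$ and $H=H(X,T)$.

We recall some standard facts. Invariant probability measures exist (Krylov–Bogolyubov), and they have full support, since the support is nonempty, closed and invariant. So a nonnegative nonzero function has positive integral, and its class in $H$ is nonzero: $H^+\setminus\{0\}$ is exactly the set of classes of nonnegative nonzero functions. Also, the $\omega$-limit set of any point is nonempty, closed and invariant, hence is $X$; the same holds for backward orbits. And $T$ has no periodic points, since $X$ is infinite and orbits are dense.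

**Tower partitions.** A tower partition is given by a clopen $B\ne\emptyset$ and a finite clopen partition $B=B_1\sqcup\dots\sqcup B_p$ into nonempty sets such that the first return time to $B$ is constant, equal to $h_j$, on $B_j$. The return time to a given $B$ is finite, continuous and, by compactness, bounded, so such partitions exist. The *levels* $T^lB_j$, $0\le l<h_j$, partition $X$: each point is reached from its last visit to $B$ in the past. Given finitely many functions in $C(X,\mathbb Z)$, we may split the $B_j$ according to the values of $f\circ T^l$, $l<h_j$, and so assume each function constant on all levels. Then put $f(B_j)=\sum_{l<h_j}f|_{T^lB_j}$. Since $1_{T^lB_j}\circ T^l=1_{B_j}$, we have $[1_{T^lB_j}]=[1_{B_j}]$, and therefore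
$$[f]=\sum_jf(B_j)\,[1_{B_j}]. \tag{11}$$
Example: in the binary odometer with $B=[0^n]$ there is one tower, of height $2^n$, and $1(B)=2^n$.

**Lemma 6.** Let $F,F_0,F_1\subset C(X,\mathbb Z)$ be finite, with $F_0$ consisting of nonnegative nonzero functions and $F_1$ of coboundaries, and let $R\ge1$. There is a tower partition on whose levels all functions in $F\cup F_0\cup F_1$ are constant, with $f(B_j)\ge R$ for $f\in F_0$ and $f(B_j)=0$ for $f\in F_1$, for all $j$.

**Proof.** We take a small base: it makes towers high, and it makes coboundaries sum to zero. Fix $x_0\in X$. Its forward orbit visits each nonempty open set $\{f\ge1\}$, $f\in F_0$, infinitely often, so there is $L\ge1$ with $\sum_{l<L}f(T^lx_0)\ge R$ for all $f\in F_0$. For $f\in F_1$ write $f=h_f-h_f\circ T$. Since $x_0$ is not periodic, there is a clopen $B\ni x_0$ so small that $B\cap T^lB=\emptyset$ for $1\le l\le L$, that $f(T^lx)=f(T^lx_0)$ for $x\in B$, $l<L$, $f\in F_0$, and that each $h_f$ is constant on $B$. Take a tower partition with base $B$ with all the functions constant on levels. Return times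 exceed $L$ and functions in $F_0$ are nonnegative, so $f(B_j)\ge\sum_{l<L}f(T^lx_0)\ge R$ for $f\in F_0$. For $f\in F_1$ and $x\in B_j$ the sum telescopes: $f(B_j)=h_f(x)-h_f(T^{h_j}x)=0$, as both points lie in $B$. $\square$

**Lemma 7.** Let $u,u'\in H^+\setminus\{0\}$. There are $N\ge2$ and $y,z\in H^+\setminus\{0\}$ with $u=(N-1)y+z$ and $u'-y,\ y-z\in H^+\setminus\{0\}$.

**Proof.** We divide with remainder in each tower separately, with one common $N$. Let $u=[f]$, $u'=[f']$ with $f,f'\ge0$ nonzero. The sets $T^{-l}\{f'\ge1\}$, $l\ge0$, are open and cover $X$, so by compactness there is $L\ge1$ with $\sum_{l<L}f'(T^lx)\ge1$ for all $x$. Fix $N\ge2$ with $N-1>2L\|f\|_\infty$. Apply Lemma 6 with $F_0=\{f,f',1\}$, $F=F_1=\emptyset$ and $R=\max(L,N(N-1)+1)$. Put $a_j=f(B_j)$, $a'_j=f'(B_j)$; note $h_j=1(B_j)\ge L$. Then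
$$a_j\le h_j\|f\|_\infty<(N-1)\frac{h_j}{2L}\le(N-1)\Big\lfloor\frac{h_j}L\Big\rfloor\le(N-1)a'_j .$$
The third inequality holds because $\lfloor t\rfloor\ge t/2$ for $t\ge1$. The last holds because each of the $\lfloor h_j/L\rfloor$ disjoint blocks of $L$ consecutive levels contributes at least $1$ to $a'_j$. Since $a_j>N(N-1)$, the open interval $(a_j/N,\ a_j/(N-1))$ has length greater than $1$, so it contains an integer $c_j$. Let $y=\sum_jc_j[1_{B_j}]$ and $z=u-(N-1)y$. With respect to the $[1_{B_j}]$, by (11), the elements
$$y,\qquad z,\qquad y-z=Ny-u,\qquad u'-y$$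
have the coefficients $c_j$, $a_j-(N-1)c_j$, $Nc_j-a_j$, $a'_j-c_j$. All are positive; for the last, $c_j<a_j/(N-1)<a'_j$. So the four elements are classes of nonnegative nonzero functions. $\square$

**Lemma 8.** Let $V$ be a finite set, $r_v\in H^+\setminus\{0\}$ ($v\in V$), $g\in H^+$, $R\ge2$. There are $m\ge1$, elements $w_1,\dots,w_m\in H^+\setminus\{0\}$ and integers $\alpha_{vi}\ge R$ such that

(i) $r_v=\sum_i\alpha_{vi}w_i$ for all $v$;

(ii) $w_i-w_{i+1}\in H^+\setminus\{0\}$ for $1\le i<m$;

(iii) $g$ lies in the $\mathbb N_0$-span of the $w_i$;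

(iv) if $c\in\mathbb Z^V$ and $\sum_vc_vr_v=0$, then $\sum_vc_v\alpha_{vi}=0$ for all $i$.

**Step 1: towers that see the relations.** We first get (i), (iii), (iv) without the order (ii). Let $r_v=[f_v]$, $g=[f_g]$ with $f_v,f_g\ge0$, $f_v\ne0$. The group $\Lambda=\{c\in\mathbb Z^V:\sum_vc_vr_v=0\}$ is finitely generated. Let $F_1$ be the set of the functions $\sum_vc_vf_v$ for $c$ in a finite generating set; these are coboundaries. Apply Lemma 6 with $F=\{f_g\}$, $F_0=\{f_v:v\in V\}$, $F_1$ and $R$. Put $u_j=[1_{B_j}]$, $a_{vj}=f_v(B_j)\ge R$, $\gamma_j=f_g(B_j)\ge0$. By (11), $r_v=\sum_ja_{vj}u_j$ and $g=\sum_j\gamma_ju_j$. For the generators $c$ of $\Lambda$, and hence for all $c\in\Lambda$, $\sum_vc_va_{vj}=0$ for all $j$.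

**Step 2: making a chain.** We order the pieces with Lemma 7. Put $w_1=u_1$. For $j=2,\dots,p$ in turn, apply Lemma 7 with $u=u_j$ and $u'=w_{2j-3}$, the last element chosen so far, to get $u_j=(N_j-1)y+z$, and put $w_{2j-2}=y$, $w_{2j-1}=z$. Then $m=2p-1$. Since $u'-y$ and $y-z$ are in $H^+\setminus\{0\}$, (ii) holds. Each $u_j$ is in the $\mathbb N_0$-span of the $w_i$, which gives (iii). Substituting in $r_v=\sum_ja_{vj}u_j$ we get (i), where the column $(\alpha_{vi})_v$ is
$$(a_{v1})_v\ \text{ for } i=1,\qquad (N_j-1)(a_{vj})_v\ \text{ for } i=2j-2,\qquad (a_{vj})_v\ \text{ for } i=2j-1 .$$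
All entries are at least $R$. Each column is a multiple of a column $(a_{vj})_v$, which gives (iv). $\square$

## 7. Building $Q$ in stages

Let $(X,T)$ be a minimal Cantor system. A Cantor set has countably many clopen sets, so $H^+$ is countable; enumerate it as $\{g_1,g_2,\dots\}$. We construct inductively $0=t_0<t_1<\cdots$; values $Q(k)$ (for $k\ge1$) and elements $e_k\in H^+\setminus\{0\}$, for $k\le t_n$; finite sets $V_n$ with $\max V_n=t_n$; and elements $r^{(n)}_v\in H^+\setminus\{0\}$ for $v\in V_n$, with $r^{(n)}_{t_n}=e_{t_n}$. The set $V_n$ contains the indices $k\le t_n$ that are still to receive preimages under $Q$, and $r^{(n)}_v$ is what remains to be filled in at $v$.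

**Start.** $V_0=\{0\}$ and $e_0=r^{(0)}_0=[1]$.

**Stage $n+1$.** Apply Lemma 8 to $V=V_n$, $r_v=r^{(n)}_v$, $g=g_{n+1}$, $R=n+2$, obtaining $w_i$ and $\alpha_{vi}$ for $1\le i\le m$. Put $s_0=t_n$ and $s_i=s_{i-1}+d_i$, where
$$d_1=\sum_{v\in V_n}\alpha_{v1}-1,\qquad d_i=\sum_{v\in V_n}\alpha_{vi}\quad(i\ge2).$$
All $d_i\ge1$ since $R\ge2$. For $s_{i-1}<k\le s_i$, which we call batch $i$, set $e_k=w_i$. On batch $i$ let $Q$ take each value $v\in V_n$ exactly $\alpha_{vi}$ times, except that on batch $1$ the value $t_n$ is taken only $\alpha_{t_n1}-1$ times; the order within a batch is arbitrary. Put $t_{n+1}=s_m$, $V_{n+1}=\{s_1,\dots,s_m\}\subset(t_n,t_{n+1}]$, and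
$$r^{(n+1)}_{s_i}=w_i-w_{i+1}\ (i<m),\qquad r^{(n+1)}_{s_m}=w_m=e_{t_{n+1}} .$$
By Lemma 8(ii) these are in $H^+\setminus\{0\}$, so the induction continues.

Why is one copy of $t_n$ left out in batch $1$? In (10) at $k=t_n$, the term $e_{k+1}=w_1$ already supplies one copy of $w_1$. To see the bookkeeping, suppose stage 1 gives $m=3$ and $[1]=3w_1+2w_2+2w_3$. The batches are $\{1,2\},\{3,4\},\{5,6\}$, $Q=0$ on all of them, and $e_0=e_1+(e_1+\dots+e_6)=3w_1+2w_2+2w_3$, as required. Next, $V_1=\{2,4,6\}$ with $r^{(1)}_2=w_1-w_2=e_2-e_3$, $r^{(1)}_4=w_2-w_3=e_4-e_5$, $r^{(1)}_6=w_3=e_6$. In stage 2, $Q$ takes only the values $2,4,6$.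

**Proposition 9.** $Q$ is a kneading map, $Q(k)\to\infty$, and $Q(k+1)-Q(Q^2(k)+1)\to\infty$.

**Step 1: range of $Q$.** We locate the values. For $t_n<k\le t_{n+1}$ we have $Q(k)\in V_n$, so $Q(k)\le t_n<k$, and if $n\ge1$ then $Q(k)>t_{n-1}$. Hence $Q(k)\to\infty$.

**Step 2: the admissibility condition (1).** It holds because $Q^2$ goes back two stages. Let $t_n<k\le t_{n+1}$. If $n\ge1$, then $Q(k)\in V_n\subset(t_{n-1},t_n]$, so $Q^2(k)\in V_{n-1}$ and
$$Q(Q^2(k)+1)\le Q^2(k)\le t_{n-1},\qquad Q(k+1)\in V_n\cup V_{n+1},\ \text{ so } Q(k+1)>t_{n-1} .$$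
So the inequality in (1) is strict at $j=1$. If $n=0$, then $Q=0$ on $[1,t_1]$ and $Q^2(k)=0$, so we compare $Q(k+j)$ with $Q(j)$. For $1\le j\le t_1-k$ both are $0$. For $j=t_1-k+1\in[1,t_1]$ we have $Q(k+j)=Q(t_1+1)\in V_1$, so $Q(k+j)>0=Q(j)$.

**Step 3: the gap.** We use $R=n+2$. In the case $n\ge1$, by Step 2, $Q(k+1)-Q(Q^2(k)+1)\ge\min V_n-t_{n-1}$. The right side is the number $d_1$ of stage $n$, in which $R=n+1$, so it is at least $(n+1)-1=n$. $\square$

## 8. The isomorphism $G_Q\cong H(X,T)$

**Proposition 10.** For the $Q$ and $e_k$ of Section 7, $\psi:\epsilon_k\mapsto e_k$ defines an isomorphism $G_Q\to H(X,T)$ that carries the $\mathbb N_0$-span of the $\epsilon_k$ onto $H^+$ and $\epsilon_0$ to $[1]$.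

**Step 1: the relations (10) hold.** This makes $\psi$ well defined. In stage $n'+1$ the map $Q$ takes values in $V_{n'}$, and the sets $V_{n'}$ are disjoint. So all $j$ with $Q(j)\in V_n$ lie in stage $n+1$. Below, $w_i,\alpha_{vi}$ are those of stage $n+1$.

If $k=t_n$, then $k+1$ lies in batch $1$ of stage $n+1$, so $e_{k+1}=w_1$. The right side of (10) is
$$w_1+(\alpha_{k1}-1)w_1+\sum_{i\ge2}\alpha_{ki}w_i=r^{(n)}_{t_n}=e_{t_n}.$$

If $k\in V_n\setminus\{t_n\}$, then $n\ge1$, and $k$ is the last index of a batch of stage $n$ other than the last batch. By the definition of $r^{(n)}_k$ in stage $n$, $e_k-e_{k+1}=r^{(n)}_k=\sum_i\alpha_{ki}w_i=\sum_{Q(j)=k}e_j$.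

If $k\notin\bigcup_nV_n$, then $Q^{-1}(k)=\emptyset$, and $k$ is not the last index of its batch. So $k$ and $k+1$ are in the same batch and $e_k=e_{k+1}$.

Thus $\psi:G_Q\to H$ is a homomorphism, and $\psi(\epsilon_0)=e_0=[1]$.

**Step 2: the cone, and surjectivity.** We use Lemma 8(iii). Each $g_n$ is in the $\mathbb N_0$-span of the $w_i$ of stage $n$, hence of the $e_k$, and each $e_k$ is in $H^+$. So $\psi$ maps the $\mathbb N_0$-span of the $\epsilon_k$ onto $H^+$. As $H^+$ generates $H$ (write $f=f^+-f^-$), $\psi$ is onto.

**Step 3: the same bookkeeping inside $G_Q$.** For injectivity we lift the $r^{(n)}_v$. For $v\in V_n$ put $\rho^{(n)}_{t_n}=\epsilon_{t_n}$, and for $v\ne t_n$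
$$\rho^{(n)}_v=\epsilon_v-\epsilon_{v+1}=\sum_{Q(j)=v}\epsilon_j .$$
Then $\psi(\rho^{(n)}_v)=r^{(n)}_v$. If $k,k+1$ are in the same batch, then $Q^{-1}(k)=\emptyset$, so $\epsilon_k=\epsilon_{k+1}$: the $\epsilon_k$ are constant on batches. With the notation of stage $n+1$ we claim
$$\rho^{(n)}_v=\sum_i\alpha_{vi}\,\epsilon_{s_i}\quad(v\in V_n),\qquad\qquad\epsilon_{s_i}=\sum_{i'\ge i}\rho^{(n+1)}_{s_{i'}}. \tag{12}$$
The first formula for $v\ne t_n$ counts the $j$ with $Q(j)=v$ in each batch. For $v=t_n$ it is
$$\epsilon_{t_n}=\epsilon_{t_n+1}+\sum_{Q(j)=t_n}\epsilon_j=\epsilon_{s_1}+(\alpha_{t_n1}-1)\epsilon_{s_1}+\sum_{i\ge2}\alpha_{t_ni}\epsilon_{s_i}.$$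
For the second formula, $\epsilon_{s_i+1}=\epsilon_{s_{i+1}}$, so $\rho^{(n+1)}_{s_i}=\epsilon_{s_i}-\epsilon_{s_{i+1}}$ for $i<m$ and $\rho^{(n+1)}_{s_m}=\epsilon_{s_m}$; now sum.

**Step 4: every element of $G_Q$ is seen at some stage.** We show that each $\epsilon_k$ with $k\le t_n$ is in the span of $\{\rho^{(n)}_v:v\in V_n\}$. For $n=0$ this is $\epsilon_0=\rho^{(0)}_0$. Suppose it holds for $n$. If $k\le t_n$, then $\epsilon_k$ is in the span of the $\rho^{(n)}_v$, hence by (12) in the span of the $\epsilon_{s_i}$, hence in the span of the $\rho^{(n+1)}_{s_i}$. If $t_n<k\le t_{n+1}$, then $\epsilon_k=\epsilon_{s_i}$ for the batch $i$ of $k$, and (12) applies again.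

**Step 5: $\psi$ is injective.** Here Lemma 8(iv) enters. Let $\psi(\xi)=0$. By Step 4, $\xi=\sum_{v\in V_n}c_v\rho^{(n)}_v$ for some $n$ and some integers $c_v$. Applying $\psi$, $\sum_vc_vr^{(n)}_v=0$. By Lemma 8(iv) in stage $n+1$, $\sum_vc_v\alpha_{vi}=0$ for all $i$. By (12),
$$\xi=\sum_i\Big(\sum_vc_v\alpha_{vi}\Big)\epsilon_{s_i}=0 .\qquad\square$$

**Proof of Theorems A and B.** Propositions 5, 4 and 10 give $H(\hat\Omega_Q)\cong H_Q\cong G_Q\cong H(X,T)$ as ordered groups with unit, where $Q$ is a kneading map with $Q(k)\to\infty$ by Proposition 9. By the reduction in Section 2, $(\hat\Omega_Q,\text{shift})$ and $(X,T)$ are orbit equivalent, which is Theorem A. So every orbit equivalence class of minimal Cantor systems contains the natural extension of a generalized odometer associated to a kneading map. By the second theorem of Giordano, Putnam and Skau in Section 2 the two systems are strong orbit equivalent, and the gap statement of Theorem B is in Proposition 9. $\square$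

## 9. Simple dimension groups and zero entropy

**Proof of Corollary C.** Herman, Putnam and Skau (*Ordered Bratteli diagrams, dimension groups and topological dynamics*, Internat. J. Math. 3 (1992)) proved that the groups $H(X,T)$ of minimal Cantor systems are, up to isomorphism, exactly the simple noncyclic dimension groups with order unit. Each $\hat\Omega_Q$ with $Q(k)\to\infty$ is a minimal Cantor system, so $H(\hat\Omega_Q)$ is such a group. Conversely, such a group is some $H(X,T)$, hence by Theorem B some $H(\hat\Omega_Q)$. By Propositions 5 and 4 the latter is $G_Q$, with cone the $\mathbb N_0$-span of the generators and unit $\epsilon_0$. $\square$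

For Proposition D, recall that the entropy of a homeomorphism of a Cantor set is the supremum over clopen partitions $\mathcal P$ of $\lim_n\frac1n\log p(n)$, where $p(n)$ is the number of $n$-names of $\mathcal P$, that is, of sequences of $n$ consecutive symbols along orbits.

**Proof of Proposition D, step 1: reduction to $\Omega$.** We replace partitions of $\hat\Omega_Q$ by partitions into cylinders. Let $\mathcal P_k$ be the partition of $\Omega$ by the first $k$ digits. By Step 1 of Proposition 5, every clopen partition of $\hat\Omega_Q$ is refined by some $\pi_{-N}^{-1}\mathcal P_k$. Since $\pi_{-N}$ is onto and $\pi_{-N}\circ\hat T=T_Q\circ\pi_{-N}$, this has as many $n$-names as $\mathcal P_k$ under $T_Q$. So it suffices to show that the number $p_k(n)$ of $n$-names of $\mathcal P_k$ grows subexponentially.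

**Step 2: names are determined by visit times.** We code with a much higher level $K\ge k$. By Lemma 3(a),(b), for $z\in Z_K$ we have $T_Q^iz=i\star z\notin Z_K$ for $1\le i<N_K(z)$, and $T_Q^{N_K(z)}z\in Z_K$. So the first return time of $z$ to $Z_K$ is
$$N_K(z)\ge s_K:=S_{l_K},\qquad l_K=\min\Big(K,\ \min_{m\ge K}Q(m+1)\Big),$$
and $l_K\to\infty$, $s_K\to\infty$ as $K\to\infty$. Let $x=i_0\star z$ at level $K$. Before the first visit to $Z_K$ at a time $\ge1$, the point at time $l$ is $(i_0+l)\star z$, so its $\mathcal P_k$-symbol is the $k$-prefix of $\langle i_0+l\rangle$. At $l$ steps after a visit at a time $\ge1$ and before the next one, the symbol is the $k$-prefix of $\langle l\rangle$. So the $n$-name of $x$ is determined by $i_0<S_K$ and the set of visit times in $[1,n)$. Consecutive visit times differ by at least $s_K$, so there are at most $n/s_K+1$ of them, and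
$$p_k(n)\le S_K\sum_{r\le n/s_K+1}\binom nr .$$

**Step 3: counting.** We bound the binomial sum. Let $\eta(a)=-a\log a-(1-a)\log(1-a)$. For $0<a\le\frac12$,
$$1\ge\sum_{r\le an}\binom nra^r(1-a)^{n-r}\ge a^{an}(1-a)^{(1-a)n}\sum_{r\le an}\binom nr ,$$
because $(a/(1-a))^r\ge(a/(1-a))^{an}$ for $r\le an$. So $\sum_{r\le an}\binom nr\le e^{n\eta(a)}$. Take $K$ with $s_K>2$ and $a\in(1/s_K,\frac12)$. For large $n$, $n/s_K+1\le an$, so $\limsup_n\frac1n\log p_k(n)\le\eta(a)$. Letting $a\downarrow1/s_K$,
$$\limsup_n\tfrac1n\log p_k(n)\le-\tfrac1{s_K}\log\tfrac1{s_K}-\Big(1-\tfrac1{s_K}\Big)\log\Big(1-\tfrac1{s_K}\Big)\longrightarrow0\qquad(K\to\infty).$$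
The left side does not depend on $K$, so it is $0$, and $h_{top}(\hat\Omega_Q)=0$.

**Step 4: sharpness.** Entropy is a conjugacy invariant. Hahn and Katznelson (*On the entropy of uniquely ergodic transformations*, Trans. AMS 126 (1967)) give minimal uniquely ergodic subshifts of positive entropy; these are minimal Cantor systems. By Step 3 they are not conjugate to any $\hat\Omega_Q$, although by Theorem B each of them is strong orbit equivalent to some $\hat\Omega_Q$. $\square$
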